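\title{Quadratic path relations and the ideal of a quiver Grassmannian: a counterexample in type $E$}

\begin{abstract}
Let $P$ be a projective and $I$ an injective representation of a Dynkin quiver $Q$, and let $M$ be a representation of dimension vector $\dim P+\dim I$. Every path in $Q$ gives quadratic relations in Pl\"ucker coordinates that hold on the quiver Grassmannian $\mathrm{Gr}_{\dim P}(M)$. We show that these relations need not generate its ideal. We give an explicit counterexample in type $E_6$, and we prove that for every orientation of $E_6$, $E_7$ and $E_8$ the scheme defined by the relations is non-reduced for suitable $P$, $I$, $M$. On the other hand, for every Dynkin quiver this scheme is generically reduced, and it is reduced when the quiver Grassmannian has the expected dimension.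
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$. Let $Q$ be a Dynkin quiver with arbitrary orientation, vertex set $Q_0$ and arrow set $Q_1$. A representation $M$ of $Q$ consists of vector spaces $M_i$ $(i\in Q_0)$ and linear maps $M_\alpha\colon M_i\to M_j$ for the arrows $\alpha\colon i\to j$. We write $P_i$ and $I_i$ for the indecomposable projective and injective representations: $\dim (P_i)_j$ is the number of paths $i\to j$, and $\dim (I_i)_j$ is the number of paths $j\to i$. Fix a projective representation $P$ and an injective representation $I$, put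
\[
\mathbf a=(a_i)=\dim P,\qquad \mathbf b=(b_i)=\dim I,\qquad \mathbf d=(d_i)=\mathbf a+\mathbf b,
\]
and let $\mathrm{Rep}_{\mathbf d}$ be the space of representations of dimension vector $\mathbf d$. For $M\in \mathrm{Rep}_{\mathbf d}$ the \emph{quiver Grassmannian} $\mathrm{Gr}_{\mathbf a}(M)$ is the variety of all families of subspaces $U_i\subset M_i$ with $\dim U_i=a_i$ and $M_\alpha(U_i)\subset U_j$ for every arrow $\alpha\colon i\to j$. The Pl\"ucker embeddings give
\[
\mathrm{Gr}_{\mathbf a}(M)\subset\prod_{i\in Q_0}\mathrm{Gr}_{a_i}(M_i)\subset\prod_{i\in Q_0}\mathbb{P}(\Lambda^{a_i}M_i),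
\]
and we ask for the equations of this embedding.

Write $[n]=\{1,\dots,n\}$ and fix a basis $v^{(i)}_1,\dots,v^{(i)}_{d_i}$ of each $M_i$. The Pl\"ucker coordinates $\Delta^{(i)}_J$ are indexed by the $a_i$-element subsets $J\subset[d_i]$; at a subspace spanned by the rows of an $a_i\times d_i$ matrix, $\Delta^{(i)}_J$ is the minor on the columns $J$. Let $\mathcal I(M)\subset\mathbb{C}[\Delta^{(i)}_J]$ be the ideal spanned by the multi-homogeneous polynomials that vanish on $\mathrm{Gr}_{\mathbf a}(M)$. For a path $\pi$ from $i$ to $j$ let $M_\pi\colon M_i\to M_j$ be the composition of the maps along $\pi$ (the identity if $\pi$ has length zero) and write $M_\pi(v^{(i)}_k)=\sum_l m_{\pi,k,l}\,v^{(j)}_l$. Put $\epsilon(k,S)=\#\{k'\in S: k'\le k\}$. For $S\subset[d_i]$ with $\#S=a_i-1$ and $T\subset[d_j]$ with $\#T=a_j+1$ define the \emph{path relation}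
\begin{equation}\label{eq:R}
R(\pi,S,T)=\sum_{\substack{k\in[d_i]\setminus S\\ l\in T}}(-1)^{\epsilon(k,S)+\epsilon(l,T)}\,m_{\pi,k,l}\,\Delta^{(i)}_{S\cup k}\,\Delta^{(j)}_{T\setminus l}.
\end{equation}
Let $\mathcal J(M)$ be the ideal generated by the $R(\pi,S,T)$ for all paths $\pi$, those of length zero included, and let $X(M)\subset\prod_i\mathbb{P}(\Lambda^{a_i}M_i)$ be the closed subscheme defined by $\mathcal J(M)$.

The relations for a fixed path express the inclusion $M_\pi(U_i)\subset U_j$; Section~\ref{sec:relations} makes this precise. For a path of length zero they are the usual Pl\"ucker relations of $\mathrm{Gr}_{a_i}(M_i)$, and the relations for the arrows cut out $\mathrm{Gr}_{\mathbf a}(M)$ as a set inside the product of Grassmannians. Longer paths do not change the set, but they are needed for the ideal.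

\begin{example}\label{ex:A3}
Let $Q$ be $1\to2\to3$, $P=P_1$, $I=I_3$ and $M=P\oplus I$. Then $\mathbf a=(1,1,1)$, each $M_i$ is $\mathbb{C}^2$, both maps are the identity, and $\mathrm{Gr}_{\mathbf a}(M)$ is the diagonal in $(\mathbb{P}^1)^3$. Arrange the Pl\"ucker coordinates as the columns $(x_1,x_2)$, $(y_1,y_2)$, $(z_1,z_2)$ of a $2\times3$ matrix. The arrows give, up to sign, $x_1y_2-x_2y_1$ and $y_1z_2-y_2z_1$. The ideal generated by these two has no element of multidegree $(1,0,1)$, so it misses $x_1z_2-x_2z_1$, which is the relation of the path $1\to2\to3$. With all three minors we get $\mathcal J(M)=\mathcal I(M)$: the $2\times2$ minors generate the prime ideal of the matrices of rank at most one, and an element of $\mathcal I(M)$ vanishes on the dense subset of rank-one matrices without a zero column.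
\end{example}

The following problem comes from the paper of Fedotov and Feigin \cite{FF}.

\medskip
\noindent\textbf{Question.} \emph{Is $\mathcal I(M)=\mathcal J(M)$ for every Dynkin quiver $Q$, every projective $P$, every injective $I$ and every $M\in\mathrm{Rep}_{\mathbf d}$?}
\medskip

One would guess that the answer is yes. The zero sets agree, and the longer paths repair the defect seen in Example~\ref{ex:A3}. The shape of the dimension vector also looks favorable: at a point $U$ the tangent space of $X(M)$ is $\mathrm{Hom}(U,M/U)$ and the obstructions lie in $\mathrm{Ext}^1(U,M/U)$, so for $M=P\oplus I$ the point $U=P$ is unobstructed. Theorem~\ref{thm:C} below confirms a good part of the guess. Nevertheless the answer is no.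

\begin{theorem}\label{thm:A}
Let $Q$ be the quiver of type $E_6$ with vertices $c,p,q,q',r,r'$ and arrows $p\to c$, $q\to c$, $r\to c$, $q'\to q$, $r'\to r$. Let
\[
P=P_p\oplus P_q\oplus P_{q'}\oplus P_r\oplus P_{r'},\qquad I=I_c^{\oplus3},
\]
so that, in the order $(c;p;q,q';r,r')$, we have $\mathbf a=(5;1;2,1;2,1)$, $\mathbf b=(3;3;3,3;3,3)$ and $\mathbf d=(8;4;5,4;5,4)$. Let $M\in\mathrm{Rep}_{\mathbf d}$ be given by \eqref{eq:basis} and \eqref{eq:maps}, and let $G$ be the monomial \eqref{eq:G} in the Pl\"ucker coordinates. Then $G\in\mathcal I(M)$ and $G\notin\mathcal J(M)$. Hence the Question has a negative answer.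
\end{theorem}

\begin{theorem}\label{thm:B}
Let $Q$ be a quiver of type $E_6$, $E_7$ or $E_8$ with any orientation. Then there are $P$, $I$ and $M\in\mathrm{Rep}_{\mathbf d}$ such that $X(M)$ is non-reduced; in particular $\mathcal I(M)\neq\mathcal J(M)$.
\end{theorem}

The \emph{Euler form} of $Q$ is $\langle\mathbf a,\mathbf b\rangle=\sum_{i}a_ib_i-\sum_{\alpha\colon i\to j}a_ib_j$.

\begin{theorem}\label{thm:C}
Let $Q$ be any Dynkin quiver, $P$ projective, $I$ injective and $M\in\mathrm{Rep}_{\mathbf d}$ arbitrary.
\begin{enumerate}
\item The scheme $X(M)$ and its reduction $\mathrm{Gr}_{\mathbf a}(M)$ have the same tangent space at every point. The scheme $X(M)$ is smooth at every smooth point of $\mathrm{Gr}_{\mathbf a}(M)$; in particular it is generically reduced.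
\item If $\dim\mathrm{Gr}_{\mathbf a}(M)=\langle\mathbf a,\mathbf b\rangle$, then $X(M)$ is reduced. That is, $\mathcal J(M)$ and $\mathcal I(M)$ define the same closed subscheme of $\prod_i\mathbb{P}(\Lambda^{a_i}M_i)$; equivalently, they have the same saturation with respect to the irrelevant ideal.
\end{enumerate}
\end{theorem}

We make no claim on whether $\mathcal I(M)=\mathcal J(M)$ holds for all $P,I,M$ in types $A$ and $D$.

The mechanism behind Theorems~\ref{thm:A} and~\ref{thm:B} is local. Near a suitable point the quiver Grassmannian looks like two planes in four-space that meet in a point, times a smooth factor. The ideal of the two planes needs four generators, and the quiver supplies only three. Section~\ref{sec:relations} computes $X(M)$ in local coordinates. Section~\ref{sec:C} proves Theorem~\ref{thm:C}, which tells us where a counterexample can be. Section~\ref{sec:model} describes the two planes, and Sections~\ref{sec:A} and~\ref{sec:B} realize them. The proof of Theorem~\ref{thm:A} uses only Lemma~\ref{lem:vanish} and the computation in Section~\ref{sec:A}.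

\section{The relations and the scheme they define}\label{sec:relations}

Nothing in this section uses that $Q$ is Dynkin or that $\mathbf a$ and $\mathbf b=\mathbf d-\mathbf a$ come from a projective and an injective representation.

To show that a polynomial lies outside $\mathcal J(M)$ we shall evaluate it at a subrepresentation defined over a ring with nilpotent elements. So we need the vanishing of the relations over an arbitrary commutative $\mathbb{C}$-algebra $B$.

\begin{lemma}\label{lem:vanish}
For each vertex $i$ let $U_i\subset B\otimes M_i$ be the submodule spanned by the rows of an $a_i\times d_i$ matrix over $B$, and let $\Delta^{(i)}_J\in B$ be the maximal minors of this matrix. If $M_\alpha(U_i)\subset U_j$ for all arrows $\alpha\colon i\to j$, then all $R(\pi,S,T)$ vanish at these values.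
\end{lemma}

\begin{proof}
Let $\pi$ be a path from $i$ to $j$. The sum \eqref{eq:R} factors. Put
\[
w_S=\sum_{k\notin S}(-1)^{\epsilon(k,S)}\Delta^{(i)}_{S\cup k}\,v^{(i)}_k\in B\otimes M_i,\qquad
\omega_T(w)=\sum_{l\in T}(-1)^{\epsilon(l,T)}\,w_l\,\Delta^{(j)}_{T\setminus l}
\]
for $w=\sum_l w_lv^{(j)}_l\in B\otimes M_j$. Then $R(\pi,S,T)=\omega_T(M_\pi w_S)$.

First, $w_S\in U_i$. Let $u_1,\dots,u_{a_i}$ be the rows of the matrix at $i$, and let $D_m$ be the minor on the columns $S$ with row $m$ omitted. For $k\notin S$, moving column $k$ to the front of the minor $\Delta^{(i)}_{S\cup k}$ costs the sign $(-1)^{\epsilon(k,S)}$, and expanding along that column gives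
\[
(-1)^{\epsilon(k,S)}\Delta^{(i)}_{S\cup k}=\sum_m(-1)^{m+1}u_{m,k}D_m .
\]
For $k\in S$ the right side is a determinant with a repeated column, hence $0$. Therefore
\begin{equation}\label{eq:wS}
w_S=\sum_m(-1)^{m+1}D_m u_m\in U_i .
\end{equation}
Second, $\omega_T$ vanishes on $U_j$. Since $\epsilon(l,T)$ is the position of $l$ in $T$, expansion along the first row shows that $-\omega_T(w)$ is the minor on the columns $T$ of the matrix obtained by putting $w$ on top of the matrix at $j$. If $w\in U_j$, the first row is a combination of the others, and the minor is $0$. As $M_\pi w_S\in U_j$, the lemma follows.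
\end{proof}

For $B=\mathbb{C}$ the lemma gives $\mathcal J(M)\subset\mathcal I(M)$. The next proposition describes $X(M)$ without Pl\"ucker coordinates.

\begin{proposition}\label{prop:X}
\begin{enumerate}
\item The $B$-points of $X(M)$ are the families of direct summands $U_i\subset B\otimes M_i$ of rank $a_i$ with $M_\alpha U_i\subset U_j$ for all arrows $\alpha\colon i\to j$. In particular $X(M)_{\mathrm{red}}=\mathrm{Gr}_{\mathbf a}(M)$.
\item Let $N\in\mathrm{Gr}_{\mathbf a}(M)$, let $W_i$ be any vector space complement of $N_i$ in $M_i$, and write $M_\alpha=\left(\begin{smallmatrix}f_\alpha&g_\alpha\\0&h_\alpha\end{smallmatrix}\right)$ with respect to $N\oplus W$. The open subscheme of $X(M)$ of points transversal to $W$ is the closed subscheme of $\bigoplus_i\mathrm{Hom}(N_i,W_i)\ni A=(A_i)$ given by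
\begin{equation}\label{eq:E}
h_\alpha A_i-A_jf_\alpha-A_jg_\alpha A_i=0\qquad(\alpha\colon i\to j).
\end{equation}
\item If $\mathcal I(M)=\mathcal J(M)$, then $X(M)$ is reduced.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) The statement is local, so we fix $a_i$-element subsets $J_0(i)\subset[d_i]$ and work on the chart where all $\Delta^{(i)}_{J_0(i)}$ are invertible. A $B$-point of this chart is a family of elements $\Delta^{(i)}_J\in B$ with $\Delta^{(i)}_{J_0(i)}=1$. The direct summands that belong to the chart are the row spans of the matrices with rows $u_k$, $k\in J_0(i)$, that restrict to the identity matrix on the columns $J_0(i)$.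

The paths of length zero cut out the product of Grassmannians. This is the classical theorem on Pl\"ucker relations; here is the argument on the chart. Fix $i$ and drop it from the notation. The minor of such a matrix on $(J_0\setminus k)\cup l$ is $\pm u_{k,l}$, so there is exactly one matrix whose minors $\Delta'_J$ equal $\Delta_J$ whenever $\#(J\setminus J_0)\le1$. Let $\#(J\setminus J_0)=s\ge2$ and $l\in J\setminus J_0$. The relation with $S=J\setminus l$ and $T=J_0\cup l$ reads
\[
\pm\Delta_J\Delta_{J_0}+\sum_{k\in J_0\setminus J}\pm\Delta_{(J\setminus l)\cup k}\,\Delta_{(J_0\cup l)\setminus k}=0,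
\]
and it expresses $\Delta_J$ through coordinates with smaller $s$. The $\Delta'_J$ satisfy the same relation by Lemma~\ref{lem:vanish} for the quiver with one vertex. By induction on $s$, the $\Delta_J$ satisfy the Pl\"ucker relations if and only if $\Delta=\Delta'$.

Now let $\alpha\colon i\to j$, $S=J_0(i)\setminus k$ and $T=J_0(j)\cup l$. By \eqref{eq:wS}, $w_S=\pm u_k$, because only the minor omitting row $k$ is nonzero on the columns $S$. For $w\in B\otimes M_j$ subtract from $w$ the combination $\sum_{m\in J_0(j)}w_mu_m$ of the rows at $j$. The difference $\bar w$ has no components in $J_0(j)$, it vanishes exactly when $w\in U_j$, and $\omega_T(w)=\omega_T(\bar w)=\pm\bar w_l$. So the relations $R(\alpha,S,T)$ with these $S,T$ hold if and only if $M_\alpha u_k\in U_j$ for all $k$. Conversely, once $M_\alpha U_i\subset U_j$ holds for all arrows, every path relation vanishes by Lemma~\ref{lem:vanish}.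

(2) The points transversal to $W$ are the graphs of the $A_i$. The vector $M_\alpha(n+A_in)=(f_\alpha n+g_\alpha A_in)+h_\alpha A_in$ lies in the graph of $A_j$ if and only if $h_\alpha A_in=A_j(f_\alpha n+g_\alpha A_in)$. Now apply (1).

(3) Set $\Delta^{(i)}_{J_0(i)}=1$ in $\mathcal I(M)$. The result is the ideal of all polynomial functions on the chart that vanish on $\mathrm{Gr}_{\mathbf a}(M)$: such a function, homogenized and multiplied by $\prod_i\Delta^{(i)}_{J_0(i)}$, lies in $\mathcal I(M)$. This ideal is radical.
\end{proof}

Equation \eqref{eq:E} has a homological reading. For representations $N$ and $L$ with maps $f_\alpha$ and $h_\alpha$ consider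
\begin{equation}\label{eq:delta}
\delta\colon\bigoplus_{i}\mathrm{Hom}(N_i,L_i)\to\bigoplus_{\alpha\colon i\to j}\mathrm{Hom}(N_i,L_j),\qquad \delta(A)_\alpha=h_\alpha A_i-A_jf_\alpha .
\end{equation}
It is a standard fact that $\ker\delta=\mathrm{Hom}(N,L)$ and $\mathrm{coker}\,\delta=\mathrm{Ext}^1(N,L)$, naturally in $N$ and $L$: a morphism acts on the cokernel by composition at each vertex. Hence $\dim\mathrm{Hom}(N,L)-\dim\mathrm{Ext}^1(N,L)=\langle\dim N,\dim L\rangle$. In Proposition~\ref{prop:X}(2) identify $W$ with $L=M/N$. Then $g=(g_\alpha)$ represents the class of $0\to N\to M\to L\to0$ in $\mathrm{Ext}^1(L,N)$, and \eqref{eq:E} becomes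
\begin{equation}\label{eq:dAgA}
\delta(A)=AgA,\qquad (AgA)_\alpha=A_jg_\alpha A_i .
\end{equation}
The linear part is $\delta$, so the tangent space of $X(M)$ at $N$ is $\mathrm{Hom}(N,L)$. If $\mathrm{Ext}^1(N,L)=0$, the differential $\delta$ of the equations is onto, and $X(M)$ is smooth at $N$.

\section{Tangent spaces and the expected dimension}\label{sec:C}

The simplest way for $X(M)$ to be non-reduced is a tangent vector that does not extend to second order. This happens for quivers that are not Dynkin.

\begin{example}\label{ex:kronecker}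
Let $Q$ have two arrows $\alpha,\beta\colon1\to2$. Let $M_1=M_2=\mathbb{C}^2$, $M_\alpha=\mathrm{id}$, $M_\beta v_1=0$, $M_\beta v_2=v_1$ and $\mathbf a=(1,1)$. The only point is $U_1=U_2=\langle v_1\rangle$. For $U_1=\langle v_1+xv_2\rangle$ and $U_2=\langle v_1+yv_2\rangle$ the arrow $\alpha$ gives $x=y$, and $\beta$ gives $xv_1\in U_2$, that is, $xy=0$. So $X(M)=\mathrm{Spec}\,\mathbb{C}[x]/(x^2)$. Here $N$ and $L$ are indecomposable and both $\mathrm{Hom}(N,L)$ and $\mathrm{Ext}^1(N,L)$ are nonzero.
\end{example}

For Dynkin quivers the last coincidence cannot occur. We recall the facts needed. For an indecomposable non-projective representation $N$ the Auslander--Reiten translate $\tau N$ is indecomposable; $\tau$ is a bijection from the non-projective to the non-injective indecomposables. The Auslander--Reiten formula says $\mathrm{Ext}^1(N,L)\cong D\,\mathrm{Hom}(L,\tau N)$, where $D$ is the vector space dual. There is an almost split sequence $0\to\tau N\to E\to N\to0$, and for every indecomposable summand $E'$ of $E$ the components $\tau N\to E'\to N$ are nonzero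 non-isomorphisms. Finally, Dynkin quivers are \emph{representation-directed} (Ringel): there is no cycle $Z_0\to Z_1\to\dots\to Z_n=Z_0$, $n\ge1$, of nonzero non-isomorphisms between indecomposable representations.

\begin{lemma}\label{lem:directed}
Let $Q$ be Dynkin and $N,L$ indecomposable. If $\mathrm{Hom}(N,L)\ne0$, then $\mathrm{Ext}^1(N,L)=0$.
\end{lemma}

\begin{proof}
Otherwise $N$ is not projective and $\mathrm{Hom}(L,\tau N)\neq0$, so there are nonzero maps $N\to L\to\tau N\to E'\to N$. The last two are not isomorphisms. If one of the first two is an isomorphism, compose it with the next map. The result is a cycle that directedness forbids.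
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(1) Let $N$ be a point and $L=M/N$. The whole tangent space $\mathrm{Hom}(N,L)$ may well be obstructed, so we treat one pair of summands at a time. Write $N=\bigoplus_kN^k$ and $L=\bigoplus_lL^l$ with indecomposable summands, with projections $\pi_k\colon N\to N^k$ and inclusions $\iota_l\colon L^l\to L$. Then $\mathrm{Hom}(N,L)=\bigoplus_{k,l}\mathrm{Hom}(N^k,L^l)$. Fix $k,l$ with $\mathrm{Hom}(N^k,L^l)\ne0$ and restrict \eqref{eq:dAgA} to the linear subspace of all $A=\iota_lC\pi_k$ with $C\in\bigoplus_i\mathrm{Hom}(N^k_i,L^l_i)$. Since $\delta(A)=\iota_l\delta(C)\pi_k$ and $AgA=\iota_l\,C(\pi_kg\iota_l)C\,\pi_k$, we obtain the closed subscheme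
\[
X_{kl}=\{C:\ \delta(C)=C(\pi_kg\iota_l)C\}
\]
of the chart of $X(M)$. By Lemma~\ref{lem:directed} the differential $\delta$ of its equations at $0$ is onto. So $X_{kl}$ is smooth at $0$ with tangent space $\mathrm{Hom}(N^k,L^l)$. A neighborhood of $0$ in $X_{kl}$ is reduced and therefore contained in $X(M)_{\mathrm{red}}=\mathrm{Gr}_{\mathbf a}(M)$. Thus $T_N\mathrm{Gr}_{\mathbf a}(M)$ contains every $\mathrm{Hom}(N^k,L^l)$, and it equals $T_NX(M)$. If $N$ is a smooth point of $\mathrm{Gr}_{\mathbf a}(M)$, then
\[
\dim T_NX(M)=\dim T_N\mathrm{Gr}_{\mathbf a}(M)=\dim_N\mathrm{Gr}_{\mathbf a}(M)=\dim_NX(M),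
\]
so $X(M)$ is smooth at $N$. The smooth points of a variety over $\mathbb{C}$ are dense, so $X(M)$ is generically reduced.

(2) In the chart \eqref{eq:E} there are $\sum_ia_ib_i$ variables and $\sum_{\alpha\colon i\to j}a_ib_j$ equations, so every component has dimension at least $\langle\mathbf a,\mathbf b\rangle$ by Krull's height theorem. Under the hypothesis every component has exactly this dimension, and $X(M)$ is a local complete intersection. Such a scheme is Cohen--Macaulay and has no embedded components, and a generically reduced scheme without embedded components is reduced. For the last assertion, the irrelevant ideal is generated by the products $\prod_i\Delta^{(i)}_{J_0(i)}$ over all choices of $J_0$. A multi-homogeneous polynomial lies in the saturation of an ideal exactly when its dehomogenization on every chart lies in the dehomogenized ideal. So two ideals have the same saturation if and only if they define the same subscheme.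
\end{proof}

The Dynkin hypothesis enters only through Lemma~\ref{lem:directed}, and Example~\ref{ex:kronecker} shows what fails without it. The proof never uses that $P$ is projective or that $I$ is injective.

\section{Two planes and three equations}\label{sec:model}

By Theorem~\ref{thm:C}, a non-reduced $X(M)$ has dimension larger than $\langle\mathbf a,\mathbf b\rangle$, its nilpotent functions live on embedded components inside the singular locus of $\mathrm{Gr}_{\mathbf a}(M)$, and they are invisible on tangent spaces. Here is a small scheme of this kind. In $\mathbb{C}^4$ with coordinates $x_1,x_2,y_1,y_2$ the union of the planes $\{x=0\}$ and $\{y=0\}$ has the ideal $(x_1y_1,x_1y_2,x_2y_1,x_2y_2)$. Impose only three linear combinations of the four products: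
\begin{equation}\label{eq:model}
x_1y_2=0,\qquad x_2y_1=0,\qquad x_1y_1=x_2y_2 .
\end{equation}
Then $(x_1y_1)^2=x_1y_1x_2y_2=0$, so the zero set is still the union of the two planes; three equations have lowered the dimension only by two. But $x_1y_1$ is not a linear combination of the three equations, so it is a nonzero nilpotent function. It is killed by each variable (for instance $x_1\cdot x_1y_1=x_2\cdot x_1y_2=0$ and $x_2\cdot x_1y_1=x_1\cdot x_2y_1=0$), so the origin is an embedded point.

Three independent bilinear forms in $x$ and $y$ are the annihilator of one tensor $T\in\mathbb{C}^2\otimes\mathbb{C}^2$, which we view as a $2\times2$ matrix. In \eqref{eq:model} it is the identity matrix. The rank matters: for $T=e_1\otimes e_1$ the ideal is $(x_1y_2,x_2y_1,x_2y_2)$, which is generated by squarefree monomials and is radical. Rank two is an open condition, so the phenomenon survives parameters.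

\begin{lemma}\label{lem:model}
Let $\Lambda$ be a commutative local ring and $\Psi\colon\Lambda^2\otimes_\Lambda\Lambda^2\to\Lambda^3$ a $\Lambda$-linear map. Suppose that its reduction $\Psi_0$ modulo the maximal ideal is onto with kernel spanned by an invertible matrix $T_0$. Let $\mathfrak a\subset\Lambda[[x_1,x_2,y_1,y_2]]$ be generated by the three components of $\Psi(x\otimes y)$. After a $\Lambda$-linear change of the coordinates $y$,
\[
\mathfrak a=(x_1y_2,\ x_2y_1,\ x_1y_1-x_2y_2),
\]
and $\Lambda[[x_1,x_2,y_1,y_2]]/\mathfrak a$ is not reduced.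
\end{lemma}

\begin{proof}
By Nakayama's lemma $\Psi$ is onto. The sequence $0\to\ker\Psi\to\Lambda^4\to\Lambda^3\to0$ splits, so $\ker\Psi$ is projective, hence free, and it reduces to $\ker\Psi_0$. Thus $\ker\Psi=\Lambda T$, where $T=\sum T_{jk}\,e_j\otimes e_k$ reduces to a nonzero multiple of $T_0$, and $\det T$ is a unit. In the basis $e'_j=\sum_kT_{jk}e_k$ of the second factor, $T=e_1\otimes e'_1+e_2\otimes e'_2$. As $\Psi$ identifies $\Lambda^3$ with $\Lambda^4/\Lambda T$, its components span the module of linear forms that vanish on $T$. These are the forms $\sum c_{jk}x_jy_k$ with $c_{11}+c_{22}=0$, which gives the generators. The part of bidegree $(1,1)$ in $(x,y)$ of an element of $\mathfrak a$ is a $\Lambda$-combination of the generators, and $x_1y_1$ is not such a combination. Its square lies in $\mathfrak a$ as above.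
\end{proof}

How can \eqref{eq:dAgA} produce bilinear equations? Let $N=N^1\oplus N^2$ and $L=L^1\oplus L^2$, and let $g$ have a single block $L^1\to N^2$, with class $\xi\in\mathrm{Ext}^1(L^1,N^2)$. Suppose that $\mathrm{Ext}^1(N^1,L^2)$ is the only nonzero group $\mathrm{Ext}^1(N^b,L^d)$. A tangent vector $A$ has components $X\in\mathrm{Hom}(N^1,L^1)$ and $Y\in\mathrm{Hom}(N^2,L^2)$, and the block $N^1\to L^2$ of $AgA$ is $YgX$. So the second-order obstruction is the product
\begin{equation}\label{eq:triple}
N^1\xrightarrow{\ X\ }L^1\overset{\xi}{\dashrightarrow}N^2\xrightarrow{\ Y\ }L^2,\qquad Y\xi X\in\mathrm{Ext}^1(N^1,L^2).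
\end{equation}
We want the two $\mathrm{Hom}$ spaces of dimension $2$, the group $\mathrm{Ext}^1(N^1,L^2)$ of dimension $3$, and a kernel of rank two. The dimension vectors of $N$ and $L$ will not be those of a projective and an injective representation, but further summands $N^3$ and $L^3$ correct this without creating new equations.

\section{The counterexample in type $E_6$}\label{sec:A}

Let $Q$, $P$, $I$ be as in Theorem~\ref{thm:A}. The rows of the following table list the bases of the spaces $M_i$.
\begin{equation}\label{eq:basis}
\begin{array}{c|ccc|ccc}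
 & N^1 & N^2 & N^3 & L^1 & L^2 & L^3\\ \hline
M_c & t_1,t_2 & e & n_1,n_2 & \ell & \lambda_1,\lambda_2 & \\
M_p & t_p & & & \ell_p & \lambda_p & s_p\\
M_q & t_{q,1},t_{q,2} & & & \ell_q & \lambda_q & s_q\\
M_{q'} & t_{q'} & & & \ell_{q'} & & s_{q'},s'_{q'}\\
M_r & t_{r,1},t_{r,2} & & & \ell_r & \lambda_r & s_r\\
M_{r'} & t_{r'} & & & \ell_{r'} & & s_{r'},s'_{r'}
\end{array}
\end{equation}
All vectors $s,s'$ are sent to $0$, and the other basis vectors are mapped as follows ($k=1,2$):
\begin{equation}\label{eq:maps}
\begin{array}{llll}
p\to c: & t_p\mapsto t_1+t_2, & \ell_p\mapsto \ell-e, & \lambda_p\mapsto\lambda_1+\lambda_2,\\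
q\to c: & t_{q,k}\mapsto t_k, & \ell_q\mapsto \ell, & \lambda_q\mapsto\lambda_1,\\
r\to c: & t_{r,k}\mapsto t_k, & \ell_r\mapsto \ell+e, & \lambda_r\mapsto\lambda_2,\\
q'\to q: & t_{q'}\mapsto t_{q,2}, & \ell_{q'}\mapsto \ell_q, &\\
r'\to r: & t_{r'}\mapsto t_{r,1}, & \ell_{r'}\mapsto \ell_r. &
\end{array}
\end{equation}
The first three columns of \eqref{eq:basis} span a subrepresentation $N=N^1\oplus N^2\oplus N^3$ of dimension vector $\mathbf a$, the quotient is $L=L^1\oplus L^2\oplus L^3$, and $g$ consists of the two terms $\mp e$.

This is the configuration \eqref{eq:triple}. We have $N^2=P_c$ and $L^1=I_c$. The representation $N^1$ is a plane with three distinct lines coming from $p,q',r'$, and $L^2$ is a plane with three distinct lines coming from $p,q,r$. A morphism $N^1\to L^1$ is determined by an arbitrary linear form on $\langle t_1,t_2\rangle$, and a morphism $N^2\to L^2$ by an arbitrary vector of $\langle\lambda_1,\lambda_2\rangle$, so both spaces have dimension $2$. A morphism $N^1\to L^2$ sends $\langle t_1,t_2\rangle$ into $\langle\lambda_1\rangle\cap\langle\lambda_2\rangle=0$,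 and it vanishes because the maps of $L^2$ are injective. Since $\langle\dim N^1,\dim L^2\rangle=9-12$, we get $\dim\mathrm{Ext}^1(N^1,L^2)=3$. By \eqref{eq:delta}, $\mathrm{Ext}^1(L^1,N^2)=\mathbb{C}^3/\mathbb{C}(1,1,1)$ with one coordinate for each arrow into $c$, and $\xi$ is the class of $(-1,0,1)$. The summands $N^3$ and $L^3$ only bring the dimension vectors to $\mathbf a$ and $\mathbf b$.

We index Pl\"ucker coordinates by sets of basis vectors; the order of the bases affects only signs. Let $J_0(i)$ be the basis of $N_i$ in \eqref{eq:basis}, let $J=\{\ell_r,t_{r,2}\}$ and $K=\{\lambda_1,t_1,t_2,n_1,n_2\}$, and put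
\begin{equation}\label{eq:G}
G=\Delta^{(r)}_J\,\Delta^{(c)}_K\prod_{i\in Q_0}\Delta^{(i)}_{J_0(i)} .
\end{equation}
The first two factors will give the function $x_1y_1$ of Section~\ref{sec:model} on the chart around $N$, and the product makes $G$ vanish outside this chart.

\subsection*{The equations on the chart}
Let $B$ be a commutative $\mathbb{C}$-algebra. Consider submodules $U_i\subset B\otimes M_i$ with bases
\[
\begin{array}{ll}
U_c: & \hat e=e+z\ell+y_1\lambda_1+y_2\lambda_2,\qquad \hat t_k=t_k+x_{c,k}\ell+\mu_{k1}\lambda_1+\mu_{k2}\lambda_2,\\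
 & \hat n_k=n_k+(\text{combination of }\ell,\lambda_1,\lambda_2),\\
U_p: & t_p+x_p\ell_p+\mu_p\lambda_p+\nu_ps_p,\\
U_q: & t_{q,k}+x_{q,k}\ell_q+\mu_{q,k}\lambda_q+\nu_{q,k}s_q,\\
U_r: & t_{r,k}+x_k\ell_r+\mu_{r,k}\lambda_r+\nu_{r,k}s_r,\\
U_{q'},U_{r'}: & t_{q'}+x_{q'}\ell_{q'}+\cdots,\qquad t_{r'}+x_{r'}\ell_{r'}+\cdots,
\end{array}
\]
where the dots stand for combinations of $s,s'$. There are $36$ coordinates. For $B=\mathbb{C}$ these are exactly the points with all $\Delta^{(i)}_{J_0(i)}\neq0$. The minors on $J_0(i)$ are $\pm1$. On the columns $\ell_r,t_{r,2}$ the matrix of $U_r$ has rows $(x_1,0)$ and $(x_2,1)$, so $\Delta^{(r)}_J=\pm x_1$. On the columns $K$ the row $\hat e$ has the single entry $y_1$ and the other rows form the identity matrix on $t_1,t_2,n_1,n_2$, so $\Delta^{(c)}_K=\pm y_1$. Hence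
\begin{equation}\label{eq:Gvalue}
G=\pm x_1y_1\quad\text{at these minors.}
\end{equation}

A vector lies in $U_j$ if and only if it equals the combination of the basis of $U_j$ whose coefficients are its own coordinates at $J_0(j)$. We write this out for each arrow.
\begin{itemize}
\item $q'\to q$. The image $t_{q,2}+x_{q'}\ell_q$ must be the second basis vector of $U_q$: $x_{q'}=x_{q,2}$, $\mu_{q,2}=0$, $\nu_{q,2}=0$.
\item $r'\to r$. The image $t_{r,1}+x_{r'}\ell_r$ must be the first basis vector of $U_r$: $x_{r'}=x_1$, $\mu_{r,1}=0$, $\nu_{r,1}=0$.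
\item $q\to c$. The image $t_k+x_{q,k}\ell+\mu_{q,k}\lambda_1$ must be $\hat t_k$: $x_{c,k}=x_{q,k}$, $\mu_{k1}=\mu_{q,k}$, $\mu_{k2}=0$.
\item $r\to c$. The image $t_k+x_k(\ell+e)+\mu_{r,k}\lambda_2$ must be $\hat t_k+x_k\hat e$: $x_k=x_{c,k}+zx_k$, $\ 0=\mu_{k1}+x_ky_1$, $\ \mu_{r,k}=\mu_{k2}+x_ky_2$.
\item $p\to c$. The image $t_1+t_2+x_p(\ell-e)+\mu_p(\lambda_1+\lambda_2)$ must be $\hat t_1+\hat t_2-x_p\hat e$: $x_p=x_{c,1}+x_{c,2}-zx_p$, $\ \mu_p=\mu_{11}+\mu_{21}-x_py_1$, $\ \mu_p=\mu_{12}+\mu_{22}-x_py_2$.
\end{itemize}
These $21$ equations are equivalent to the following system. Seventeen coordinates are determined: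
\begin{equation}\label{eq:solved}
\begin{gathered}
x_{c,k}=x_{q,k}=(1-z)x_k,\qquad x_{q'}=(1-z)x_2,\qquad x_{r'}=x_1,\\
\mu_{11}=\mu_{q,1}=-x_1y_1,\qquad \mu_{r,2}=x_2y_2,\qquad \mu_p=-x_py_2,\\
\mu_{21}=\mu_{q,2}=\mu_{12}=\mu_{22}=\mu_{r,1}=\nu_{q,2}=\nu_{r,1}=0,
\end{gathered}
\end{equation}
and four equations remain:
\begin{equation}\label{eq:four}
x_1y_2=0,\quad x_2y_1=0,\quad (1+z)x_p=(1-z)(x_1+x_2),\quad -x_1y_1=x_p(y_1-y_2).
\end{equation}
The first two come from $r\to c$ with $\mu_{r,1}=\mu_{12}=0$ and $\mu_{21}=0$, the last two from $p\to c$. Thirteen coordinates do not occur at all: six in $\hat n_1,\hat n_2$, four in the dots, and $\nu_p,\nu_{q,1},\nu_{r,2}$.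

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{The monomial $G$ vanishes on $\mathrm{Gr}_{\mathbf a}(M)$.} It vanishes where some $\Delta^{(i)}_{J_0(i)}$ does. At the other points \eqref{eq:four} holds. Multiply the fourth equation by $1+z$ and use the other three:
\[
-(1+z)x_1y_1=(1-z)(x_1+x_2)(y_1-y_2)=(1-z)(x_1y_1-x_2y_2).
\]
Therefore
\begin{equation}\label{eq:third}
2x_1y_1=(1-z)\,x_2y_2 ,
\end{equation}
and $2(x_1y_1)^2=(1-z)(x_1y_2)(x_2y_1)=0$. Over $\mathbb{C}$ this gives $x_1y_1=0$, and $G\in\mathcal I(M)$ by \eqref{eq:Gvalue}.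

\emph{The monomial $G$ is not in $\mathcal J(M)$.} Let
\[
B=\mathbb{C}[x_1,x_2,y_1,y_2]/(x_1y_2,\ x_2y_1,\ 2x_1y_1-x_2y_2).
\]
The degree-two part of this homogeneous ideal is spanned by the three generators, so $x_1y_1\ne0$ in $B$. Put $z=0$ and $x_p=x_1+x_2$, set the thirteen free coordinates to $0$, and define the others by \eqref{eq:solved}. Explicitly,
\[
\begin{array}{l}
U_c=\langle e+y_1\lambda_1+y_2\lambda_2,\ t_1+x_1\ell-x_1y_1\lambda_1,\ t_2+x_2\ell,\ n_1,\ n_2\rangle,\\[2pt]
U_p=\langle t_p+(x_1+x_2)\ell_p-x_2y_2\lambda_p\rangle,\\[2pt]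
U_q=\langle t_{q,1}+x_1\ell_q-x_1y_1\lambda_q,\ t_{q,2}+x_2\ell_q\rangle,\qquad U_{q'}=\langle t_{q'}+x_2\ell_{q'}\rangle,\\[2pt]
U_r=\langle t_{r,1}+x_1\ell_r,\ t_{r,2}+x_2\ell_r+x_2y_2\lambda_r\rangle,\qquad U_{r'}=\langle t_{r'}+x_1\ell_{r'}\rangle .
\end{array}
\]
The first three equations \eqref{eq:four} hold, and so does the fourth, since $(x_1+x_2)(y_1-y_2)=x_1y_1-x_2y_2=-x_1y_1$ in $B$. Hence the $U_i$ are stable under all arrows. Sending each variable $\Delta^{(i)}_J$ to the corresponding minor defines a ring homomorphism $\mathrm{ev}\colon\mathbb{C}[\Delta^{(i)}_J]\to B$. By Lemma~\ref{lem:vanish} it kills all path relations, hence $\mathcal J(M)$. By \eqref{eq:Gvalue}, $\mathrm{ev}(G)=\pm x_1y_1\ne0$.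
\end{proof}

\begin{remark}\label{rem:saturated}
Since $\mathrm{ev}(\Delta^{(i)}_{J_0(i)})=\pm1$, the polynomial $G\prod_i(\Delta^{(i)}_{J_0(i)})^n$ lies in $\mathcal I(M)\setminus\mathcal J(M)$ for every $n\ge0$. So the failure is not an effect of low degrees: $x_1y_1$ is a nonzero nilpotent function on $X(M)$.
\end{remark}

\begin{remark}\label{rem:dimension}
Where $z\ne\pm1$ the coordinate $x_p$ can be eliminated, and \eqref{eq:four} reduces to $x_1y_2=x_2y_1=0$ and \eqref{eq:third}. These forms annihilate the invertible matrix $\mathrm{diag}(1-z,2)$, so we are in the situation of Section~\ref{sec:model} with parameters. There $\mathrm{Gr}_{\mathbf a}(M)$ is $\{x_1=x_2=0\}\cup\{y_1=y_2=0\}$, of dimension $13+1+2=16$, while $\langle\mathbf a,\mathbf b\rangle=36-21=15$, in accordance with Theorem~\ref{thm:C}(2).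
\end{remark}

\section{Arbitrary orientation in types $E_6$, $E_7$, $E_8$}\label{sec:B}

To treat all orientations at once we need a description of the four representations in \eqref{eq:triple} that does not depend on the orientation, and a way to compute the product $Y\xi X$. The example suggests the description. There $N^2=P_c$ and $L^1=I_c$, and moreover $N^1=\tau I_c$ and $L^2=\tau^{-1}P_c$. Indeed, the Auslander--Reiten formula gives $\dim(\tau I_c)_j=\dim\mathrm{Ext}^1(I_c,P_j)=-\langle\dim I_c,\dim P_j\rangle$, which yields $(2;1;2,1;2,1)=\dim N^1$, and dually $\dim\tau^{-1}P_c=(2;1;1,0;1,0)=\dim L^2$. Both $N^1$ and $L^2$ have only scalar endomorphisms, since a linear map of a plane that preserves three lines is scalar, and an indecomposable representation of a Dynkin quiver is determined by its dimension vector.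

\subsection*{The four representations}
Let $Q$ be as in Theorem~\ref{thm:B}, let $Q^0\subset Q$ be the full subquiver of type $E_6$, and let $c$ be its branch vertex, with arms $p$; $q,q'$; $r,r'$. We regard representations of $Q^0$ as representations of $Q$ by extension by zero. The complex \eqref{eq:delta} is the same over $Q^0$ and over $Q$, so $\mathrm{Hom}$ and $\mathrm{Ext}^1$ do not change. With projectives, injectives and $\tau$ taken for $Q^0$, put
\[
N^1=\tau I_c,\qquad L^1=I_c,\qquad N^2=P_c,\qquad L^2=\tau^{-1}P_c .
\]
These are indecomposable representations, because $I_c$ is not projective and $P_c$ is not injective. To see this, suppose $I_c=P_i$. Then there is a path from $i$ to $c$. A neighbor $n$ with an arrow $c\to n$ would lie in the support of $P_i$ but not in that of $I_c$. So all three neighbors have arrows into $c$ and lie in the support of $I_c=P_i$. At least two of them lie in arms that do not contain $i$, and a path from $i$ to such a neighbor ends with an arrow out of $c$, a contradiction. The claim for $P_c$ is dual.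

\subsection*{The mesh category}
In the bounded derived category $D^b(\mathbb{C}Q^0)$ we have $\mathrm{Ext}^1(N,L)=\mathrm{Hom}(N,L[1])$ naturally in $N$ and $L$, so $Y\xi X$ is the composition $N^1\to L^1\to N^2[1]\to L^2[1]$. Such compositions can be computed combinatorially. Let $\mathbb{Z}E_6$ be the quiver with vertices $c_t,p_t,q_t,q'_t,r_t,r'_t$ $(t\in\mathbb{Z})$ and arrows
\[
c_t\to p_t,q_t,r_t;\quad p_t,q_t,r_t\to c_{t+1};\quad q'_t\to q_t\to q'_{t+1};\quad r'_t\to r_t\to r'_{t+1},
\]
with the translation $\tau$ that lowers $t$ by one (Figure~\ref{fig:ZE6}). The \emph{mesh relation} at a vertex $v$ is the sum of all paths of length two from $\tau v$ to $v$. The \emph{mesh category} has the vertices as objects, and its morphisms are the linear combinations of paths modulo the ideal generated by the mesh relations. By Happel \cite[I.5]{Happel}, the category of indecomposable objects of $D^b(\mathbb{C}Q^0)$ is equivalent to the mesh category of $\mathbb{Z}E_6$. Under this equivalence $P_i$ lies in the $\tau$-orbit of the vertex $i$, the translation extends the Auslander--Reiten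 translate of non-projective representations, and $\tau(P_c[1])=I_c$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.2,yscale=0.8]
\foreach \x in {0,1,2,3}{
 \node (c\x) at (2*\x,0) {$c_{\x}$};
 \node (a\x) at (2*\x,2) {$q'_{\x}$};
 \node (b\x) at (2*\x,-2) {$r'_{\x}$};}
\foreach \x in {0,1,2}{
 \node (p\x) at (2*\x+1,0) {$p_{\x}$};
 \node (q\x) at (2*\x+1,1) {$q_{\x}$};
 \node (r\x) at (2*\x+1,-1) {$r_{\x}$};}
\foreach \x/\y in {0/1,1/2,2/3}{
 \draw[->] (c\x)--(p\x); \draw[->] (p\x)--(c\y);
 \draw[->] (c\x)--(q\x); \draw[->] (q\x)--(c\y);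
 \draw[->] (c\x)--(r\x); \draw[->] (r\x)--(c\y);
 \draw[->] (a\x)--(q\x); \draw[->] (q\x)--(a\y);
 \draw[->] (b\x)--(r\x); \draw[->] (r\x)--(b\y);}
\end{tikzpicture}
\caption{The part of the quiver $\mathbb{Z}E_6$ between $c_0$ and $c_3$; the translation $\tau$ lowers the index by one. The vertices $c_0,c_1,c_2,c_3$ correspond to $\tau I_c$, $I_c$, $P_c[1]$ and $\tau^{-1}P_c[1]$.}\label{fig:ZE6}
\end{figure}

The shift $[1]$ is an autoequivalence that commutes with $\tau$, so it induces an automorphism of the graph $E_6$ of $\tau$-orbits, and this fixes the branch vertex. After renumbering, $P_c[1]=c_2$, and then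
\[
N^1=c_0,\qquad L^1=c_1,\qquad N^2[1]=c_2,\qquad L^2[1]=c_3 .
\]
The orientation has disappeared, and it remains to compute morphisms within the orbit of $c$. Let $\mathsf p,\mathsf q,\mathsf r$ be the paths $c_t\to c_{t+1}$ through $p_t,q_t,r_t$. We write words in the order of traversal and drop the index $t$.

\begin{lemma}\label{lem:gamma}
Let $\Gamma=\mathbb{C}\langle\mathsf p,\mathsf q,\mathsf r\rangle/(\mathsf p+\mathsf q+\mathsf r,\ \mathsf p^2,\ \mathsf q^3,\ \mathsf r^3)$, graded by word length. Then $\mathrm{Hom}(c_s,c_{s+n})\cong\Gamma_n$ for all $s$ and $n\ge0$, compatibly with composition.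
\end{lemma}

\begin{proof}
The relations of $\Gamma$ hold in the mesh category. The sum $\mathsf p+\mathsf q+\mathsf r$ is the mesh relation at $c$. The path $\mathsf p^2$ contains $p\to c\to p$, the mesh relation at $p$. The mesh relation at $q$ says $(q\to c\to q)=-(q\to q'\to q)$; applied twice, it turns $\mathsf q^3$ into $c\to q\to q'\to q\to q'\to q\to c$, which contains the mesh relation $q'\to q\to q'$. The same holds for $\mathsf r^3$. So sending words to paths defines $\phi\colon\Gamma_n\to\mathrm{Hom}(c_s,c_{s+n})$.

For the inverse, cut a path from $c_s$ to $c_{s+n}$ at each visit to the orbit of $c$. Each piece stays in one arm, so it is $c\to p\to c$, or $c\to q(\to q'\to q)^m\to c$, or the analog for $r$. Send these pieces to $\mathsf p$, $(-1)^m\mathsf q^{m+1}$, $(-1)^m\mathsf r^{m+1}$, and a path to the product. We check that this kills a mesh relation with any paths attached before and after it.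
\begin{itemize}
\item At $c$ we get the factor $\mathsf p+\mathsf q+\mathsf r=0$.
\item At $p$ the subpath $p\to c\to p$ is preceded by $c\to p$ and followed by $p\to c$, which gives the factor $\mathsf p^2=0$.
\item At $q$ the relation is preceded by $c\to q(\to q'\to q)^m$ and followed by $(q\to q'\to)^{m'}q\to c$. Its two terms give $(-1)^m\mathsf q^{m+1}(-1)^{m'}\mathsf q^{m'+1}+(-1)^{m+m'+1}\mathsf q^{m+m'+2}=0$.
\item At $q'$ the piece containing $q'\to q\to q'$ has $m\ge2$, so $\mathsf q^{m+1}=0$.
\end{itemize}
The vertices $r,r'$ are treated as $q,q'$. This defines $\psi\colon\mathrm{Hom}(c_s,c_{s+n})\to\Gamma_n$ with $\psi\phi=\mathrm{id}$ on words. The mesh relations at $q$ and $r$ show that each piece equals $\phi$ of its image, so $\phi\psi=\mathrm{id}$.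
\end{proof}

\subsection*{The triple product}
Eliminating $\mathsf r$ gives $\Gamma=\mathbb{C}\langle\mathsf p,\mathsf q\rangle/(\mathsf p^2,\mathsf q^3,(\mathsf p+\mathsf q)^3)$. So $\Gamma_1$ has the basis $\mathsf p,\mathsf q$. The words of length three without $\mathsf{pp}$ and different from $\mathsf{qqq}$ are $\mathsf{pqp},\mathsf{pqq},\mathsf{qpq},\mathsf{qqp}$, and $(\mathsf p+\mathsf q)^3$ becomes their sum:
\[
\Gamma_3=\langle\mathsf{pqp},\mathsf{pqq},\mathsf{qpq},\mathsf{qqp}\rangle/(\mathsf{pqp}+\mathsf{pqq}+\mathsf{qpq}+\mathsf{qqp}),\qquad\dim\Gamma_3=3 .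
\]
Fix $\xi=\eta\mathsf p+\theta\mathsf q\in\mathrm{Ext}^1(L^1,N^2)=\Gamma_1$ with $\eta\theta(\eta-\theta)\ne0$; this means that $\xi$ is not a multiple of $\mathsf p$, $\mathsf q$ or $\mathsf r$. For $X=x_1\mathsf p+x_2\mathsf q\in\mathrm{Hom}(N^1,L^1)$ and $Y=y_1\mathsf p+y_2\mathsf q\in\mathrm{Hom}(N^2,L^2)$ the product in $\mathrm{Ext}^1(N^1,L^2)=\Gamma_3$ is
\[
(x_1\mathsf p+x_2\mathsf q)(\eta\mathsf p+\theta\mathsf q)(y_1\mathsf p+y_2\mathsf q)=\theta x_1y_1\,\mathsf{pqp}+\theta x_1y_2\,\mathsf{pqq}+\eta x_2y_2\,\mathsf{qpq}+\theta x_2y_1\,\mathsf{qqp}.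
\]
Since $\eta\theta\neq0$, the induced map $\Psi_0\colon\mathbb{C}^2\otimes\mathbb{C}^2\to\Gamma_3$ is onto. A tensor lies in the kernel when the four coefficients are equal, so the kernel is spanned by
\[
T_0=\begin{pmatrix}1/\theta&1/\theta\\1/\theta&1/\eta\end{pmatrix},
\]
which is invertible because $\eta\ne\theta$. It is the relation $\mathsf r^3=0$ that turns four products into three equations: without it the four words would be independent and $\Psi_0$ would be injective.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{The representation.} For the moment let $P_i,I_i$ be the projectives and injectives of $Q$. Order the vertices so that all arrows go forward; then the matrix of path numbers is unitriangular, so the vectors $\dim P_i$ form a $\mathbb{Z}$-basis of $\mathbb{Z}^{Q_0}$. Write $\dim(N^1\oplus N^2)=\sum_in_i\dim P_i$ and put $N^3=\bigoplus_{n_i<0}P_i^{\oplus(-n_i)}$ and $P=\bigoplus_{n_i>0}P_i^{\oplus n_i}$. Then $N=N^1\oplus N^2\oplus N^3$ has $\dim N=\dim P$. In the same way there are injective representations $L^3$ and $I$ of $Q$ such that $L=L^1\oplus L^2\oplus L^3$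 has $\dim L=\dim I$. Let $M_i=N_i\oplus L_i$ and $M_\alpha=\left(\begin{smallmatrix}f_\alpha&g_\alpha\\0&h_\alpha\end{smallmatrix}\right)$, where $g$ has only the block $L^1\to N^2$ and represents $\xi$. Then $M\in\mathrm{Rep}_{\mathbf d}$ and $N\in\mathrm{Gr}_{\mathbf a}(M)$.

\emph{The equations in blocks.} Let $A^{bd}$ be the block $N^b\to L^d$ of $A$. The map $\delta$ preserves blocks, and \eqref{eq:dAgA} reads
\[
\delta A^{bd}=A^{2d}\,g\,A^{b1}\qquad(b,d\in\{1,2,3\}).
\]
We have $\mathrm{Ext}^1(N^b,L^d)=0$ for $(b,d)\ne(1,2)$: if $b=3$ or $d=3$, because $N^3$ is projective and $L^3$ is injective over $Q$; otherwise both representations live on $Q^0$, over which $N^2$ is projective and $L^1$ is injective.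

The product $Y\xi X$ is only the leading term of the obstruction, and higher terms could in principle kill the nilpotent element. So we compute the completed local ring $\widehat{\mathcal O}$ of $X(M)$ at $N$ exactly. Choose in each block a complement of $\ker\delta$, with direct sum $K$, and in the block $(1,2)$ a complement $V\cong\mathrm{Ext}^1(N^1,L^2)$ of the image of $\delta$. Let $\rho$ be the projection onto $V$ along $\mathrm{im}\,\delta$, and let $\kappa$ be the block-preserving map to $K$ that vanishes on $V$ and inverts $\delta$ on $\mathrm{im}\,\delta$. Write $A=A_H+A_K$ with $A_H\in\mathrm{Hom}(N,L)$ and $A_K\in K$. Then \eqref{eq:dAgA} is equivalent to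
\[
A_K=\kappa(AgA)\qquad\text{and}\qquad\rho(A^{22}gA^{11})=0 .
\]
The right side of the first equation is quadratic in $A$. By the formal implicit function theorem it determines $A$ as the unique power series in the coordinates of $A_H$, without constant term, with $A=A_H+\kappa(AgA)$; the series is obtained by iteration. Thus $\widehat{\mathcal O}$ is the power series ring in the coordinates of $\mathrm{Hom}(N,L)$ modulo the three components of $\rho(A^{22}gA^{11})$.

\emph{The remaining equations are bilinear.} Let $X,Y,Z$ be the components of $A_H$ in $\mathrm{Hom}(N^1,L^1)$, $\mathrm{Hom}(N^2,L^2)$, $\mathrm{Hom}(N^2,L^1)$. Three blocks form a closed system: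
\[
A^{21}=Z+\kappa(A^{21}gA^{21}),\quad A^{11}=X+\kappa(A^{21}gA^{11}),\quad A^{22}=Y+\kappa(A^{22}gA^{21}).
\]
Iterating the first equation shows that $A^{21}$ is a series in $Z$ alone, without constant term. Hence $\Theta\colon C\mapsto\kappa(A^{21}gC)$ is a linear operator with coefficients in the maximal ideal of $\mathbb{C}[[Z]]$, and $A^{11}=(1-\Theta)^{-1}X$ is $\mathbb{C}[[Z]]$-linear in $X$ and congruent to $X$ modulo $Z$. The third equation, with the operator $C\mapsto\kappa(CgA^{21})$, gives the same for $A^{22}$ and $Y$. Let $\Lambda$ be the power series ring in the coordinates of $\mathrm{Hom}(N,L)$ other than $x_1,x_2,y_1,y_2$. Then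
\[
\widehat{\mathcal O}=\Lambda[[x_1,x_2,y_1,y_2]]/(\text{components of }\Psi(x\otimes y)),
\]
where $\Psi\colon\Lambda^2\otimes_\Lambda\Lambda^2\to\Lambda\otimes V$ is $\Lambda$-linear. Its reduction modulo the maximal ideal of $\Lambda$ sends $X\otimes Y$ to $\rho(YgX)$, the class of $YgX$ in $\mathrm{coker}\,\delta$. By the naturality of \eqref{eq:delta} this class is $Y\xi X$, so the reduction is $\Psi_0$.

By Lemma~\ref{lem:model}, $\widehat{\mathcal O}$ is not reduced. The completion of a reduced local ring essentially of finite type over a field is reduced, so $X(M)$ is non-reduced at $N$. By Proposition~\ref{prop:X}(3), $\mathcal I(M)\ne\mathcal J(M)$.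
\end{proof}

The coordinates $x_1,x_2,y_1,y_2,z$ of Section~\ref{sec:A} play the roles of $X,Y,Z$, and the factor $1-z$ in \eqref{eq:third} shows the dependence of $\Psi$ on $Z$.

\begin{thebibliography}{9}

\bibitem{FF}
Stanislav Fedotov and Evgeny Feigin, \emph{PrIncipal quiver Grassmannians: conjectures}, arXiv:2512.09731 (2025).

\bibitem{Happel}
Happel, \emph{Triangulated Categories in the Representation Theory of Finite Dimensional Algebras}.

\end{thebibliography}
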